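
\newtheorem{theorem}{Theorem}[section]
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{corollary}[theorem]{Corollary}
\newtheorem*{conjecture}{Conjecture}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\newtheorem{example}[theorem]{Example}
\newtheorem{remark}[theorem]{Remark}

\title{Total normal splitting of toric varieties\\ is not determined by the combinatorial type\\ of the moment polytope}


\begin{abstract}
A stably complex manifold is totally normally split (TNS) if its stable normal bundle is stably a sum of complex line bundles. It was conjectured that for non-singular projective toric varieties this property depends only on the combinatorial type of the moment polytope. We show that this is true in complex dimensions $1$ and $2$ and false in every dimension $n\ge 3$: there are two toric threefolds with combinatorially equivalent moment polytopes, each a cube with $13$ successive edge truncations, of which exactly one is TNS. For threefolds, being TNS is equivalent to the non-existence of a non-zero family of vectors, one for each ray of the fan, subject to the linear relations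 of the fan and to orthogonality of non-adjacent rays. We determine how such families behave when an edge of the fan is subdivided, and this yields the counterexamples. We also give a criterion for TNS in all dimensions, and counterexamples over flag polytopes with any number $m\ge19$ of facets.
\end{abstract}

\section{The question and the results}

A smooth stably complex manifold $X$ is called a \emph{totally normally split manifold} (a \emph{TNS-manifold}) if its stable complex normal bundle is stably isomorphic to a Whitney sum of complex line bundles. In other words, there are complex line bundles $M_1,\dots,M_r$ on $X$ such that $TX\oplus M_1\oplus\dots\oplus M_r$ is stably trivial.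

Let $X$ be a non-singular projective toric variety with its natural complex structure, let $D_1,\dots,D_m$ be its torus-invariant prime divisors, and put $L_i=\mathcal O(D_i)$, $x_i=c_1(L_i)$. The Euler sequence says that the \emph{tangent} bundle is always stably split: it is stably $L_1\oplus\dots\oplus L_m$. So $X$ is TNS if and only if
\begin{equation}\label{eq:stab}
L_1\oplus\dots\oplus L_m\oplus M_1\oplus\dots\oplus M_r\ \text{ is stably trivial for some line bundles } M_1,\dots,M_r .
\end{equation}
This is a positivity question, since line bundles may be added but not subtracted. The component of the Chern character in degree $4$ shows this most plainly: if \eqref{eq:stab} holds, then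
\begin{equation}\label{eq:squares}
\sum_{i=1}^m x_i^2+\sum_{j=1}^r c_1(M_j)^2=0\quad\text{in } H^4(X;\mathbb R).
\end{equation}
So if $X$ is TNS, a linear functional on $H^4(X;\mathbb R)$ that is non-negative on all squares must vanish on every $x_i^2$.

The line $\mathbb P^1$ is TNS, because $T\mathbb P^1\oplus\mathcal O(-2)$ is stably trivial ($\tilde K(S^2)\cong\mathbb Z$ via $c_1$). The plane $\mathbb P^2$ is not: with $h$ the hyperplane class, \eqref{eq:squares} would read $3h^2+\sum_j a_j^2h^2=0$ with integers $a_j$, but $h^2\ne0$. We shall see that every non-singular projective toric surface other than $\mathbb P^2$ is TNS (Corollary \ref{cor:surfaces}). So among surfaces only the combinatorial type of the moment polygon matters: triangle no, all other polygons yes. In dimension $3$, the toric varieties over the cube that come from towers of $\mathbb P^1$-bundles are TNS no matter how the bundles are twisted (Remark \ref{rem:towers}). It is natural to guess that the combinatorial type of the polytope decides in general.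

Recall that the \emph{moment polytope} of a non-singular projective toric variety is the simple (Delzant) polytope given by an ample torus-invariant divisor, that its combinatorial type does not depend on this divisor, and that two polytopes are \emph{combinatorially equivalent} if their face lattices are isomorphic.

\begin{conjecture}[see Solomadin \cite{Sol}]
Let $X,Y$ be non-singular projective toric varieties of complex dimension $n$ with combinatorially equivalent moment polytopes. Then $X$ is a TNS-manifold if and only if $Y$ is a TNS-manifold.
\end{conjecture}

The cohomology ring has monomial relations, which depend only on the combinatorial type of the polytope, and linear relations, which depend on the actual ray vectors of the fan. The conjecture asserts that the latter do not influence the TNS property. They do.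

\begin{theorem}\label{thm:main}
There are non-singular projective toric threefolds $X$ and $Y$ with combinatorially equivalent moment polytopes (a cube with $13$ successive edge truncations, having $19$ facets) such that $Y$ is TNS and $X$ is not. For every $n\ge3$, the varieties $X\times(\mathbb P^1)^{n-3}$ and $Y\times(\mathbb P^1)^{n-3}$ form a counterexample to the conjecture in dimension $n$. For $n\le2$ the conjecture is true.
\end{theorem}

A simple polytope is \emph{flag} if every set of pairwise intersecting facets has a common point.

\begin{theorem}\label{thm:flag}
For every $m\ge19$ there is a flag simple $3$-polytope with $m$ facets that is, up to combinatorial equivalence, the moment polytope both of a TNS and of a non-TNS non-singular projective toric threefold.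
\end{theorem}

Two criteria are established on the way: Theorem \ref{thm:C}, in all dimensions, and Theorem \ref{thm:B}, for threefolds.

\medskip
\noindent\textbf{The idea.} For a threefold, the obstruction visible in \eqref{eq:squares} is the only one: $X$ fails to be TNS exactly when some non-zero functional $\varphi$ on $H^4(X;\mathbb R)$ is non-negative on squares. Then $(x,y)\mapsto\varphi(xy)$ is a semidefinite form, hence a Gram form, and it can be recorded by vectors $p_1,\dots,p_m$ in a Euclidean space with $\varphi(x_ix_j)=p_i\cdot p_j$. We call such a family, if not identically zero, a \emph{certificate}. Its definition makes sense for singular simplicial fans as well. We then study how certificates behave under subdivision of an edge $\{i,j\}$ of the fan, which on the smooth level is the blow-up of an invariant curve and on polytopes is the truncation of an edge. The answer is asymmetric: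
\begin{itemize}
\item absence of a certificate always survives;
\item a certificate survives if $p_i\cdot p_j\le0$.
\end{itemize}
So we take two fans over the same octahedron: the fan of $(\mathbb P^1)^3$, which has no certificate, and a singular fan that has one, with negative products along the right edges. The same $13$ edge subdivisions turn the first into the fan of $Y$ and resolve the second into the fan of $X$.

\section{Conventions and standard facts}

Let $\Sigma$ be the fan of a non-singular projective toric variety $X=X_\Sigma$ of dimension $n$, with primitive ray vectors $v_1,\dots,v_m$, and let $D_i$, $L_i$, $x_i$ be as above. For distinct rays we write $i\sim j$ (\emph{adjacent}; $\{i,j\}$ is an \emph{edge}) if $v_i$ and $v_j$ span a cone of $\Sigma$. We use the same language for every complete simplicial fan with chosen ray vectors. The face lattice of the moment polytope is dual to the face poset of $\Sigma$. So two moment polytopes are combinatorially equivalent if and only if the simplicial complexes of the two fans are isomorphic. We use the following facts.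

\begin{itemize}
\item[(F1)] (Danilov--Jurkiewicz) $H^*(X;\mathbb R)=\mathbb R[x_1,\dots,x_m]/(I+J)$. Here the Stanley--Reisner ideal $I$ is generated by the square-free monomials $\prod_{i\in T}x_i$ for which the $v_i$, $i\in T$, do not span a cone of $\Sigma$, and $J$ is generated by $\theta_\xi=\sum_i\langle\xi,v_i\rangle x_i$, $\xi\in(\mathbb R^n)^*$. The $x_i$ generate $H^2(X;\mathbb Z)$.
\item[(F2)] (Euler sequence) $TX\oplus\mathbb C^{m-n}\cong L_1\oplus\dots\oplus L_m$ as complex bundles.
\item[(F3)] $K^0(X)$ is finitely generated, the Chern character $\mathrm{ch}\otimes\mathbb R$ is an isomorphism onto $H^{ev}(X;\mathbb R)$, and $k!\,\mathrm{ch}_k(L)=c_1(L)^k$ for a line bundle $L$. Stable isomorphism of bundles is equality of classes in $\tilde K(X)$. Topological complex line bundles are classified by $c_1\in H^2(X;\mathbb Z)$.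
\item[(F4)] A star subdivision of a projective (polytopal) fan at a rational ray is projective \cite[Prop.~11.1.6]{CLS}.
\end{itemize}

In degree $4$, (F1) says that $H^4(X;\mathbb R)$ is the space of quadratic forms in $x_1,\dots,x_m$ modulo the span of the monomials $x_ix_j$ with $i\ne j$, $i\not\sim j$, and of the products $\theta_\xi x_j$.

\section{A criterion in all dimensions}

Let $S=\{[L]-1\}\subset\tilde K(X)$, where $L$ runs over all complex line bundles, and let $\mathcal C\subset\tilde K(X)$ be the additive monoid generated by $S$. By (F2) and (F3), $X$ is TNS if and only if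
\begin{equation}\label{eq:inC}
-\sum_{i=1}^m([L_i]-1)\in\mathcal C .
\end{equation}
It turns out that if this one element lies in $\mathcal C$, then $\mathcal C$ is a group, and that a cone-duality argument decides when this happens.

\begin{theorem}\label{thm:C}
For a non-singular projective toric variety $X$ of dimension $n$ the following are equivalent:
\begin{itemize}
\item[(a)] $X$ is TNS;
\item[(b)] $\mathcal C$ is a group;
\item[(c)] for every even $k$ with $2\le k\le n$, the only linear $\varphi:H^{2k}(X;\mathbb R)\to\mathbb R$ with $\varphi(x^k)\ge0$ for all $x\in H^2(X;\mathbb R)$ is $\varphi=0$.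
\end{itemize}
\end{theorem}

The criterion via non-semidefiniteness of forms on cohomology is due, for quasitoric manifolds, to Solomadin \cite{Sol}. We give a self-contained proof.

\begin{proof}
(b)$\Rightarrow$(a). If $\mathcal C$ is a group, then \eqref{eq:inC} holds.

(a)$\Rightarrow$(b). Let $G$ be the set of line bundles $L$ with $-([L]-1)\in\mathcal C$. By \eqref{eq:inC},
\[
-([L_i]-1)=-\sum_j([L_j]-1)+\sum_{j\ne i}([L_j]-1)\in\mathcal C,
\]
so every $L_i$ lies in $G$. Complex conjugation maps $S$, and hence $\mathcal C$, to itself and $L$ to $L^{-1}$; so $G$ is closed under inverses. It is closed under products: if $L,M\in G$ and $-([M]-1)=\sum_{j=1}^r([N_j]-1)$, then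
\begin{align*}
-([LM]-1)&=[L]\cdot\bigl(-([M]-1)\bigr)-([L]-1)=\sum_{j=1}^r\bigl([LN_j]-[L]\bigr)-([L]-1)\\
&=\sum_{j=1}^r([LN_j]-1)+(r+1)\bigl(-([L]-1)\bigr)\in\mathcal C .
\end{align*}
By (F1) the $x_i$ generate $H^2(X;\mathbb Z)$, so by (F3) $G$ contains every line bundle. Thus the negatives of the generators of $\mathcal C$ lie in $\mathcal C$.

(b)$\Rightarrow$(c). Let $\varphi(x^k)\ge0$ for all $x$. The homomorphism $\varphi\circ k!\,\mathrm{ch}_k:\tilde K(X)\to\mathbb R$ takes the value $\varphi(c_1(L)^k)\ge0$ on $[L]-1$, so it is non-negative on the group $\mathcal C$ and hence zero on it. So $\varphi(x^k)=0$ for $x\in H^2(X;\mathbb Z)$. By homogeneity and density this holds for all $x\in H^2(X;\mathbb R)$. By polarization $\varphi$ vanishes on all products of $k$ classes of degree $2$. These span $H^{2k}(X;\mathbb R)$, so $\varphi=0$.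

(c)$\Rightarrow$(b). \emph{Step 1: every homomorphism $\psi:\tilde K(X)\to\mathbb R$ that is non-negative on $S$ vanishes on $S$.} By (F3), $\psi$ is a linear functional of the Chern character, so
\[
\psi([L]-1)=F(x):=\sum_{k=1}^n\varphi_k(x^k),\qquad x=c_1(L),
\]
with linear maps $\varphi_k:H^{2k}(X;\mathbb R)\to\mathbb R$. Suppose $F$ is not identically zero on $H^2(X;\mathbb Z)$, and let $k$ be maximal such that $\varphi_k(x^k)$ is not identically zero there. For $x\in H^2(X;\mathbb Z)$ and every integer $N\ge1$ the class $Nx$ again belongs to a line bundle, so $F(Nx)\ge0$. Dividing by $N^k$ and letting $N\to\infty$ we get $\varphi_k(x^k)\ge0$. If $k$ is odd, replacing $x$ by $-x$ gives $\varphi_k(x^k)=0$ for all $x$, a contradiction. If $k$ is even, then $\varphi_k(x^k)\ge0$ on all of $H^2(X;\mathbb R)$ by homogeneity and density, and (c) gives $\varphi_k=0$, a contradiction.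

\emph{Step 2.} Let $\Gamma$ be the subgroup generated by $S$; it is finitely generated. Put $V=\Gamma\otimes\mathbb R$. If the convex cone spanned by $S$ in $V$ were not all of $V$, it would lie in a closed half-space, that is, some non-zero linear functional on $V$ would be non-negative on $S$. It is not zero on $S$, since $S$ spans $V$. The homomorphism it induces on $\Gamma$ extends to a homomorphism $\tilde K(X)\to\mathbb R$, because $\mathbb R$ is an injective abelian group. This contradicts Step 1. So the cone is $V$.

Let $\sigma\in S$. By Carath\'eodory's theorem, in $V$ we can write $-\sigma=\sum_j r_j\sigma_j$ with $r_j\ge0$ and $\sigma_j\in S$ linearly independent in $V$. All these vectors are rational, so the unique coefficients $r_j$ are rational. Clearing denominators, and then multiplying by the order of the torsion of $\Gamma$, we obtain $M\sigma+\sum_jn_j\sigma_j=0$ in $\Gamma$ with integers $M\ge1$, $n_j\ge0$. Hence $-\sigma=(M-1)\sigma+\sum_jn_j\sigma_j\in\mathcal C$, and $\mathcal C$ is a group.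
\end{proof}

\begin{corollary}\label{cor:surfaces}
A non-singular projective toric surface is TNS if and only if its moment polygon is not a triangle. The conjecture holds for $n\le2$.
\end{corollary}

\begin{proof}
A surface with three rays is $\mathbb P^2$, which is not TNS by \eqref{eq:squares}. If there are $m\ge4$ rays, then $b_2=m-2\ge2$, and by the Hodge index theorem the intersection form has signature $(1,b_2-1)$. So it is indefinite. A linear $\varphi$ on $H^4(X;\mathbb R)\cong\mathbb R$ is a multiple of integration, and $\varphi(x^2)\ge0$ for all $x$ forces the multiple to be $0$. So (c) of Theorem \ref{thm:C} holds, and the surface is TNS. This settles the conjecture for $n=2$. For $n=1$ the only variety is $\mathbb P^1$.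
\end{proof}

\section{Threefolds: certificates and weights}

In dimension $3$ only $k=2$ occurs in condition (c). We express it by data on the fan that make sense without smoothness, because singular fans will appear in the construction.

\begin{definition}
Let $\Sigma$ be a complete simplicial fan in $\mathbb R^3$ with chosen ray vectors $v_1,\dots,v_m$. A \emph{labeling} of $\Sigma$ is a family $p_1,\dots,p_m$ of vectors in a Euclidean space such that
\begin{itemize}
\item[(O1)] $\sum_i\langle\xi,v_i\rangle p_i=0$ for all $\xi\in(\mathbb R^3)^*$;
\item[(O2)] $p_i\cdot p_j=0$ whenever $i\ne j$ and $i\not\sim j$.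
\end{itemize}
A \emph{certificate} is a labeling in which not all $p_i$ are $0$.
\end{definition}

For $\mathbb P^3$, condition (O1) says that the four vectors are equal, and (O2) is empty; so there is a certificate. For $(\mathbb P^1)^3$, condition (O1) says that opposite rays carry equal vectors, and (O2) says that these are orthogonal; so all $p_i$ are $0$ and there is none.

\begin{lemma}\label{lem:dict}
Let $\Sigma$ be the fan of a non-singular projective toric threefold. A certificate for $\Sigma$ exists if and only if there is a non-zero linear $\varphi:H^4(X_\Sigma;\mathbb R)\to\mathbb R$ with $\varphi(x^2)\ge0$ for all $x\in H^2(X_\Sigma;\mathbb R)$. The two are related by $\varphi(x_ix_j)=p_i\cdot p_j$.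
\end{lemma}

\begin{proof}
Given a labeling, define $\varphi$ on quadratic forms in $x_1,\dots,x_m$ by $x_ix_j\mapsto p_i\cdot p_j$. It kills $x_ix_j$ for $i\ne j$, $i\not\sim j$, by (O2), and $\theta_\xi x_j$ by (O1). By (F1) it descends to $H^4$, and $\varphi\bigl((\sum_i t_ix_i)^2\bigr)=|\sum_i t_ip_i|^2\ge0$. If some $p_i\ne0$, then $\varphi(x_i^2)>0$.

Conversely, given $\varphi$, the symmetric form $(x,y)\mapsto\varphi(xy)$ on $H^2(X_\Sigma;\mathbb R)$ is positive semidefinite. So there is a linear $\pi:H^2(X_\Sigma;\mathbb R)\to\mathbb R^N$ with $\varphi(xy)=\pi(x)\cdot\pi(y)$. Put $p_i=\pi(x_i)$. Since $\theta_\xi=0$ in $H^2$ and $x_ix_j=0$ in $H^4$ for non-adjacent $i\ne j$, (O1) and (O2) hold. If all $p_i$ were $0$, then $\varphi$ would vanish on all $x_ix_j$, which span $H^4$.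
\end{proof}

By Poincar\'e duality $\varphi(y)=\int_{X_\Sigma} y\,d$ for a unique $d\in H^2(X_\Sigma;\mathbb R)$; so $p_i\cdot p_j=\int_{X_\Sigma} x_ix_jd$ is an intersection number.

There is a dual kind of data. Let $\Lambda=\{\lambda\in\mathbb R^m:\sum_i\lambda_iv_i=0\}$ be the space of linear relations of the ray vectors. \emph{Positive weights} for $\Sigma$ are real numbers $c_{ij}$, one for each unordered pair $\{i,j\}$ with $i\ne j$, $i\not\sim j$, such that $N(\lambda)=\sum_{\{i,j\}}c_{ij}\lambda_i\lambda_j$ is positive for all $0\ne\lambda\in\Lambda$. (The $c_{ij}$ themselves may have any sign.)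

\begin{theorem}\label{thm:B}
For a non-singular projective toric threefold $X_\Sigma$ the following are equivalent:
\begin{itemize}
\item[(i)] $X_\Sigma$ is TNS;
\item[(ii)] $\Sigma$ has no certificate;
\item[(iii)] $\Sigma$ has positive weights.
\end{itemize}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii). Let $(p_i)$ be a labeling and $\varphi$ the functional defined from it in the proof of Lemma \ref{lem:dict}. If $X_\Sigma$ is TNS, applying $\varphi$ to \eqref{eq:squares} gives $\sum_i|p_i|^2\le0$. So all $p_i$ are $0$.

(ii)$\Rightarrow$(i). By Lemma \ref{lem:dict}, condition (c) of Theorem \ref{thm:C} holds.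

(iii)$\Rightarrow$(ii). Let $(p_i)$ be a labeling in $\mathbb R^N$. By (O1), for each $r$ the vector $\lambda^r=((p_i)_r)_i$ of $r$-th coordinates lies in $\Lambda$. By (O2), $\sum_rN(\lambda^r)=\sum_{\{i,j\}}c_{ij}\,p_i\cdot p_j=0$. So all $\lambda^r$ vanish, and all $p_i$ are $0$.

(ii)$\Rightarrow$(iii). Let $\mathcal Q$ be the space of quadratic forms on $\Lambda$ and $W\subset\mathcal Q$ the span of the forms $\lambda_i\lambda_j$ with $i\ne j$, $i\not\sim j$. If (iii) fails, the subspace $W$ misses the open convex cone of positive definite forms. So there is a linear $\ell\ne0$ on $\mathcal Q$ with $\ell|_W=0$ and $\ell\ge0$ on positive semidefinite forms. In particular $\eta\mapsto\ell(\eta^2)$ is a positive semidefinite quadratic form on $\Lambda^*$, so $\ell(\eta^2)=\sum_r\eta(\lambda^r)^2$ for suitable $\lambda^r\in\Lambda$. Since squares of linear forms span $\mathcal Q$, we get $\ell(q)=\sum_rq(\lambda^r)$ for all $q$, and not all $\lambda^r$ are $0$. Put $p_i=(\lambda^r_i)_r$. Then (O1) holds because $\lambda^r\in\Lambda$, and (O2) holds because $p_i\cdot p_j=\ell(\lambda_i\lambda_j)=0$ for non-adjacent $i\ne j$. This is a certificate.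
\end{proof}

For the counterexample only (i)$\Leftrightarrow$(ii) is needed. Positive weights are a finite witness that a threefold is TNS, just as a certificate is a witness that it is not.

\section{Subdividing an edge}

Let $\Sigma$ be a complete simplicial fan in $\mathbb R^3$ with chosen ray vectors. An edge $\{i,j\}$ lies in exactly two $3$-cones, $\{i,j,k\}$ and $\{i,j,l\}$; we call $\{k,l\}$ the \emph{link} of the edge. Let $\alpha,\beta>0$. The \emph{edge-star} of $\Sigma$ on $\{i,j\}$ at
\[
v_0=\alpha v_i+\beta v_j
\]
is the complete simplicial fan $\Sigma'$ in which these two cones are replaced by $\{0,i,k\},\{0,j,k\},\{0,i,l\},\{0,j,l\}$, with $v_0$ as chosen vector of the new ray $0$. It is the star subdivision of $\Sigma$ at $v_0$. In $\Sigma'$ the ray $0$ is adjacent to $i,j,k,l$ only, $i$ and $j$ are no longer adjacent, and all other adjacencies are as before. The simplicial complex of $\Sigma'$ depends only on that of $\Sigma$ and on the edge, not on $\alpha,\beta$ or the vectors. If $\Sigma$ is smooth and $v_0=v_i+v_j$, then $\Sigma'$ is smooth, and $X_{\Sigma'}$ is the blow-up of $X_\Sigma$ along the invariant curve $D_i\cap D_j$. On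 moment polytopes, this truncates an edge.

The following lemma describes all labelings of $\Sigma'$ in terms of those of $\Sigma$.

\begin{lemma}\label{lem:lift}
The labelings $(p'_h)$ of $\Sigma'$ are exactly the families
\[
p'_0=z,\qquad p'_i=p_i-\alpha z,\qquad p'_j=p_j-\beta z,\qquad p'_h=p_h\quad(h\ne0,i,j),
\]
where $(p_h)$ is a labeling of $\Sigma$ and $z$ is a vector (all in one Euclidean space) with
\begin{itemize}
\item[(a)] $z\cdot p_h=0$ for all $h\notin\{0,i,j,k,l\}$;
\item[(b)] $(p_i-\alpha z)\cdot(p_j-\beta z)=0$.
\end{itemize}
\end{lemma}

\begin{proof}
The displayed formulas define a bijection between families $(p'_h)$ indexed by the rays of $\Sigma'$ and pairs consisting of a family $(p_h)$ indexed by the rays of $\Sigma$ and a vector $z$. We compare the conditions. The sum in (O1) is the same for $(p'_h)$ and $(p_h)$, since the terms with $z$ contribute $\langle\xi,v_0-\alpha v_i-\beta v_j\rangle z=0$.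

The non-adjacent pairs of $\Sigma'$ are of three kinds. For $\{0,h\}$ with $h\notin\{0,i,j,k,l\}$, (O2) is condition (a). For $\{i,j\}$ it is condition (b). The remaining ones are the pairs $\{h,h'\}$ that are non-adjacent in $\Sigma$; such a pair is not $\{i,j\}$. If it contains neither $i$ nor $j$, its product is the same for both families. If $h=i$, then $h'\notin\{j,k,l\}$, and $p'_i\cdot p'_{h'}=p_i\cdot p_{h'}-\alpha z\cdot p_{h'}$, where the last term vanishes by (a). The case $h=j$ is the same with $\beta$ instead of $\alpha$. So, given (a), (O2) for these pairs means the same for both families.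
\end{proof}

\begin{corollary}\label{cor:down}
If $\Sigma$ has no certificate, then no edge-star of $\Sigma$ has one. In particular, the blow-up of a TNS non-singular projective toric threefold along an invariant curve is TNS.
\end{corollary}

\begin{proof}
Every labeling of an edge-star comes from a labeling $(p_h)$ of $\Sigma$ as in Lemma \ref{lem:lift}. Here all $p_h$ are $0$, and (b) reads $\alpha\beta|z|^2=0$. So $z=0$, and all $p'_h$ are $0$. The second statement follows by Theorem \ref{thm:B}, since the blow-up is again projective by (F4).
\end{proof}

In the other direction we must solve (a) and (b) for $z$. The easy way to satisfy (a) is to choose $z$ orthogonal to everything; then (b) becomes $p_i\cdot p_j+\alpha\beta|z|^2=0$. This is where a sign enters.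

\begin{corollary}\label{cor:up}
Let $(p_h)$ be a certificate for $\Sigma$ and $\{i,j\}$ an edge with $p_i\cdot p_j\le0$. Then $\Sigma'$ has a certificate $(p'_h)$ with
\begin{itemize}
\item[(1)] $p'_0\cdot p'_h\le0$ for all $h\ne0$;
\item[(2)] $p'_h\cdot p'_{h'}=p_h\cdot p_{h'}$ for all old $h\ne h'$ with $\{h,h'\}\ne\{i,j\}$.
\end{itemize}
\end{corollary}

\begin{proof}
Let $\varepsilon$ be a new unit vector orthogonal to the old space and put $z=s\varepsilon$ with $s=\sqrt{-p_i\cdot p_j/(\alpha\beta)}$. Then (a) and (b) hold. The orthogonal projection of $(p'_h)$ to the old space is $(p_h)$ on the old rays, so not all $p'_h$ are $0$. Finally $p'_0\cdot p'_i=-\alpha s^2$, $p'_0\cdot p'_j=-\beta s^2$, and $p'_0\cdot p'_h=0$ for the other $h\ne0$. For a pair as in (2) at most one of $p'_h,p'_{h'}$ has an $\varepsilon$-component, so its product is unchanged.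
\end{proof}

Property (1) allows repetition: once a ray $0$ has been created, any edge at $0$ may be subdivided next. Property (2) says that the products along all other edges are kept until these edges are themselves subdivided.

\begin{example}\label{ex:bl}
The blow-up of $\mathbb P^3$ at a point shows both behaviors. Its rays are
\[
v_1=(1,0,0),\quad v_2=(0,1,0),\quad v_3=(-1,-1,1),\quad w=(0,0,1)=v_1+v_2+v_3,\quad w'=(0,0,-1),
\]
that is, its fan is the fan of $\mathbb P^3$ with rays $v_1,v_2,v_3,w'$, starred at $w$. Its $3$-cones consist of two of the $v_i$ together with $w$ or $w'$; the only non-adjacent pair is $\{w,w'\}$. Writing $p_i$ for the vector at $v_i$, the three coordinates of (O1) give $p_1=p_3$, $p_2=p_3$ and $p_w-p_{w'}+p_3=0$. So with $\eta=p_{w'}$ and $\theta=p_w$ the labelings are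
\[
p_1=p_2=p_3=\eta-\theta,\qquad p_{w'}=\eta,\qquad p_w=\theta,\qquad \eta\cdot\theta=0 .
\]
There are certificates, and the variety is not TNS.

\emph{The edge $\{w,v_1\}$.} Its product is $\theta\cdot(\eta-\theta)=-|\theta|^2\le0$. Corollary \ref{cor:up} for the star at $w+v_1$ gives, with $z=|\theta|\varepsilon$, the vectors $p'_0=|\theta|\varepsilon$, $p'_w=\theta-|\theta|\varepsilon$, $p'_1=\eta-\theta-|\theta|\varepsilon$, the others being unchanged. The non-adjacent pairs are now $\{w,w'\}$, $\{w,v_1\}$ and $\{0,w'\}$, and all three products are $0$. The blow-up along $D_w\cap D_{v_1}$ is not TNS.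

\emph{The edge $\{v_1,v_2\}$.} Its product is $|\eta-\theta|^2=|\eta|^2+|\theta|^2$, which is positive for every certificate. Consider the star at $v_1+v_2$. The link is $\{w,w'\}$, so (b) reads $|\eta-\theta-z|^2=0$, that is, $z=\eta-\theta$, and (a) reads $0=z\cdot p_3=|\eta|^2+|\theta|^2$. So $\eta=\theta=z=0$: the only labeling of the new fan is $0$, and the blow-up along $D_{v_1}\cap D_{v_2}$ is TNS. So the sign hypothesis in Corollary \ref{cor:up} cannot be dropped.
\end{example}

\section{The two threefolds}

\subsection{Where to start}

We want one complex carrying two smooth fans, one with a certificate and one without. We look for them by performing the same edge-stars on two fans with a common, small complex. By Corollary \ref{cor:down}, the fan from which we reach $X$ must then already have a certificate. The next remark explains why for an octahedral complex this fan cannot come from a tower of $\mathbb P^1$-bundles.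

\begin{remark}\label{rem:towers}
The octahedral complex has six vertices in three opposite pairs $\{a_1,a_2\}$, $\{b,B\}$, $\{c,A\}$, the triangles being obtained by choosing one vertex from each pair. Consider a complete fan with this complex such that $a_1+a_2$ lies in the span of $b$ and $c$, $b+B\in\mathbb R c$, and $c+A=0$, as for the fan of a tower of $\mathbb P^1$-bundles. Then there is no certificate. Indeed, let $\xi$ be $1$ on $a_1$ and $0$ on $b,c$. It is $0$ on $A$ and $B$ and $-1$ on $a_2$, so (O1) gives $p_{a_1}=p_{a_2}$; these vectors are orthogonal, hence $0$. Then the functional that is $1$ on $b$ and $0$ on $a_1,c$ gives $p_b=p_B$, hence both are $0$; finally $p_c=p_A$ in the same way, hence both are $0$. By Theorem \ref{thm:B}, the non-singular projective toric threefolds with such fans are TNS.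
\end{remark}

So for $X$ we use an octahedral fan that is not of this kind, and in fact is singular. It has to satisfy two requirements: it must have a certificate, and it must be resolved by edge-stars on edges with non-positive products.

\subsection{A singular octahedral fan with a certificate}

Let $\Sigma_0$ be given by the octahedral complex with opposite pairs $\{a_1,a_2\}$, $\{b,B\}$, $\{c,A\}$ and the ray vectors
\begin{gather*}
a_1=(1,0,0),\qquad a_2=(-1,-5,-1),\qquad b=(0,1,0),\\
B=(-1,-6,-1),\qquad c=(0,0,1),\qquad A=(5,0,-1).
\end{gather*}

\begin{lemma}\label{lem:fan0}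
$\Sigma_0$ is a complete simplicial fan, namely the normal fan of the polytope
\[
\Pi:\quad y_1,y_2,y_3\ge0,\qquad y_1+5y_2+y_3\le10,\qquad y_1+6y_2+y_3\le11,\qquad y_3\le5y_1+1 .
\]
\end{lemma}

\begin{proof}
The inequalities have inner normals $a_1,b,c,a_2,B,A$, in this order. The first four already define a bounded set, so $\Pi$ is bounded. For each choice of one normal from each opposite pair, the table gives the point where the three inequalities are tight, the slacks of the other three, and the determinant of the three normals up to sign.
\begin{center}
\renewcommand{\arraystretch}{1.2}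
\begin{tabular}{llll}
tight & point & other slacks & $|\det|$\\\hline
$a_1,b,c$ & $(0,0,0)$ & $a_2{:}\,10,\ B{:}\,11,\ A{:}\,1$ & $1$\\
$a_2,b,c$ & $(10,0,0)$ & $a_1{:}\,10,\ B{:}\,1,\ A{:}\,51$ & $1$\\
$a_1,b,A$ & $(0,0,1)$ & $c{:}\,1,\ a_2{:}\,9,\ B{:}\,10$ & $1$\\
$a_1,B,c$ & $(0,\frac{11}6,0)$ & $b{:}\,\frac{11}6,\ a_2{:}\,\frac56,\ A{:}\,1$ & $6$\\
$a_2,B,c$ & $(5,1,0)$ & $a_1{:}\,5,\ b{:}\,1,\ A{:}\,26$ & $1$\\
$a_2,b,A$ & $(\frac32,0,\frac{17}2)$ & $a_1{:}\,\frac32,\ c{:}\,\frac{17}2,\ B{:}\,1$ & $6$\\
$a_1,B,A$ & $(0,\frac53,1)$ & $b{:}\,\frac53,\ c{:}\,1,\ a_2{:}\,\frac23$ & $6$\\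
$a_2,B,A$ & $(\frac23,1,\frac{13}3)$ & $a_1{:}\,\frac23,\ b{:}\,1,\ c{:}\,\frac{13}3$ & $6$
\end{tabular}
\end{center}
All slacks are positive and all determinants non-zero, so the eight points are simple vertices of $\Pi$, and their normal cones are the eight $3$-cones of $\Sigma_0$. Each edge of $\Pi$ at one of them lies on the line where two of its three inequalities are tight; the other listed point that shares these two is the other end of the edge. So all neighbors of listed vertices are listed. Since the graph of a polytope is connected, these are all vertices.
\end{proof}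

\begin{lemma}\label{lem:cert0}
$\Sigma_0$ has a certificate with $p_A\cdot p_B=-3$, $p_A\cdot p_b=-8$ and $p_B\cdot p_c=-7$.
\end{lemma}

\begin{proof}
Write $l=p_{a_2}$, $u=p_B$, $g=p_A$. The three coordinates of (O1) are
\[
p_{a_1}-p_{a_2}-p_B+5p_A=0,\qquad p_b-5p_{a_2}-6p_B=0,\qquad p_c-p_{a_2}-p_B-p_A=0,
\]
and they say that
\[
p_{a_1}=l+u-5g,\qquad p_b=5l+6u,\qquad p_c=l+u+g .
\]
The non-adjacent pairs are the three opposite pairs, so (O2) is the system
\[
l\cdot l+l\cdot u-5\,l\cdot g=0,\qquad 5\,l\cdot u+6\,u\cdot u=0,\qquad l\cdot g+u\cdot g+g\cdot g=0 .
\]
We prescribe $u\cdot u=20$, $g\cdot g=1$, $u\cdot g=-3$. The second equation gives $l\cdot u=-24$, the third $l\cdot g=2$, the first $l\cdot l=34$. It remains to realize these products by vectors in a Euclidean space. The Gram matrix of $l,u,g$,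
\[
\begin{pmatrix}34&-24&2\\-24&20&-3\\2&-3&1\end{pmatrix},
\]
has leading minors $34$, $680-576=104$ and $34\cdot11+24\cdot(-18)+2\cdot32=6$, so it is positive definite. Finally $p_A\cdot p_B=u\cdot g=-3$, $p_A\cdot p_b=5\,l\cdot g+6\,u\cdot g=10-18=-8$ and $p_B\cdot p_c=l\cdot u+u\cdot u+u\cdot g=-24+20-3=-7$.
\end{proof}

\subsection{Resolving the fan by thirteen edge-stars}

Four cones of $\Sigma_0$ have $|\det|=6$ and must be resolved. Put $f=(1,1,0)$ and
\[
r_k=B+kf=(k-1,k-6,-1),\qquad q_k=a_2+kf=(k-1,k-5,-1)\qquad(0\le k\le6).
\]
Then $r_0=B$ and $r_6=(5,0,-1)=A$, so the segment from $B$ to $A$ contains five further lattice points, and subdividing there will resolve the two cones containing $\{A,B\}$. Next, $q_0=a_2$ and $q_6=(5,1,-1)=A+b$. So after inserting $s:=A+b$ the cone on $a_2,b,A$ is resolved by the lattice points on the segment from $a_2$ to $s$. Finally put $s':=B+c=(-1,-6,0)$. Then $a_1+s'=6w$ with $w:=(0,-1,0)$, and inserting $s'$ and then $w$ resolves the cone on $a_1,B,c$. Accordingly, perform in order the following $13$ edge-stars: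
\begin{enumerate}
\item for $k=0,\dots,4$: on $\{r_k,A\}$ at $r_{k+1}=\frac1{6-k}\bigl(A+(5-k)r_k\bigr)$;
\item on $\{A,b\}$ at $s=A+b$;
\item for $k=0,\dots,4$: on $\{q_k,s\}$ at $q_{k+1}=\frac1{6-k}\bigl(s+(5-k)q_k\bigr)$;
\item on $\{B,c\}$ at $s'=B+c$;
\item on $\{a_1,s'\}$ at $w=\frac16(a_1+s')$.
\end{enumerate}
The formulas in 1 and 3 hold because $A=r_k+(6-k)f$ and $s=q_k+(6-k)f$; the coefficients are positive since $k\le4$. At its turn each of these pairs is an edge. In 1 the link is $\{a_1,a_2\}$, for $\{B,A\}$ by the octahedron and then for each $\{r_{k+1},A\}$ by the previous star. In 2 and 4 the link is $\{a_1,a_2\}$ as in the octahedron, since no earlier star has touched the cones at these edges. In 3 the link is $\{b,A\}$, for $\{a_2,s\}$ by star 2 and then inductively. In 5 the link is $\{c,B\}$ by star 4. Let $\Sigma_X$ be the resulting fan (Figure \ref{fig:complex}); it has $6+13=19$ rays.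

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.3]
\foreach \x in {1,...,5}{
 \draw[gray] (0,4) -- ({1.1-1.1*\x/3},0.8) -- (0,-1.2);
 \draw[gray] (-3.46,-2) -- ({-0.38*\x},{-1.2+0.1*\x}) -- (-1.1,0.8);
}
\draw[gray] (0,4) -- (-2.28,-0.6) -- (0,-1.2);
\draw[gray] (0,4) -- (2.28,-0.6) -- (0,-1.2);
\draw[gray] (1.1,0.8) -- (1.14,1.7) -- (3.46,-2);
\draw[very thick] (0,4) -- (-3.46,-2) -- (3.46,-2) -- cycle;
\draw[very thick] (-1.1,0.8) -- (1.1,0.8) -- (0,-1.2) -- cycle;
\draw[very thick] (0,4) -- (-1.1,0.8) -- (-3.46,-2) -- (0,-1.2) -- (3.46,-2) -- (1.1,0.8) -- cycle;
\foreach \x in {1,...,5}{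
 \fill ({1.1-1.1*\x/3},0.8) circle (1.3pt);
 \fill ({-0.38*\x},{-1.2+0.1*\x}) circle (1.3pt);
}
\fill (0,4) circle (1.6pt) node[above] {$a_1$};
\fill (-3.46,-2) circle (1.6pt) node[left] {$b$};
\fill (3.46,-2) circle (1.6pt) node[right] {$c$};
\fill (-1.1,0.8) circle (1.6pt) node[left] {$A$};
\fill (1.1,0.8) circle (1.6pt) node[right] {$B$};
\fill (0,-1.2) circle (1.6pt) node[below] {$a_2$};
\fill (-2.28,-0.6) circle (1.6pt) node[left] {$s$};
\fill (2.28,-0.6) circle (1.6pt);
\node at (1.87,-0.45) {$s'$};
\fill (1.14,1.7) circle (1.6pt);
\node at (0.96,1.62) {\footnotesize $w$};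
\end{tikzpicture}
\caption{The common simplicial complex of the fans of $X$ and $Y$: $19$ vertices (rays) and $34$ triangles ($3$-cones), the triangle $a_1bc$ being the outer region. Thick lines form the octahedron; the $13$ edge-stars give the rest. The unlabeled vertices are $r_1,\dots,r_5$ between $B$ and $A$, and $q_1,\dots,q_5$ between $a_2$ and $s$.}\label{fig:complex}
\end{figure}

\begin{lemma}\label{lem:smooth}
$\Sigma_X$ is smooth and projective.
\end{lemma}

\begin{proof}
Projectivity follows from Lemma \ref{lem:fan0} and (F4). The $34$ cones of $\Sigma_X$ and their determinants are as follows ($0\le k\le5$).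
\begin{itemize}
\item $(a_1,b,c)$ and $(a_2,b,c)$: $\det=1$ and $-1$.
\item $(a_1,b,s)$ and $(a_1,s,A)$: $|\det|=|\det(a_1,b,A)|=1$, since $s=A+b$.
\item $(a_2,B,s')$ and $(a_2,s',c)$: $|\det|=|\det(a_2,B,c)|=1$, since $s'=B+c$.
\item $(a_1,r_k,r_{k+1})$: $\det(a_1,r_k,f)=(k-6)\cdot0-(-1)\cdot1=1$.
\item $(a_2,r_k,r_{k+1})$: $\det(a_2,r_k,f)=\det(a_2,B,f)=\det(b,B,f)=-1$, since $a_2-B=b$.
\item $(b,q_k,q_{k+1})$: $\det(b,q_k,f)=\det(b,a_2,f)=-1$.
\item $(A,q_k,q_{k+1})$: $\det(A,q_k,f)=\det(A,a_2,f)=5-4=1$.
\item $(a_1,c,w)$, $(a_1,B,w)$, $(s',c,w)$, $(s',B,w)$: $\det=1,-1,-1,1$.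
\end{itemize}
These are $2+2+2+4\cdot6+4=34$ cones, each generated by a basis of $\mathbb Z^3$.
\end{proof}

Let $X=X_{\Sigma_X}$. The fractions in stars 1, 3 and 5 are what makes a singular fan smooth; the intermediate fans are singular, and for this reason certificates were defined for simplicial fans.

\begin{proposition}\label{prop:X}
$X$ is not TNS.
\end{proposition}

\begin{proof}
We start with the certificate of Lemma \ref{lem:cert0} and apply Corollary \ref{cor:up} thirteen times. Each edge has non-positive product at the moment it is subdivided:
\begin{itemize}
\item $\{B,A\}$ has product $-3$;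
\item $\{r_k,A\}$, $1\le k\le4$, contains the ray $r_k$ just created, so (1) of Corollary \ref{cor:up} applies;
\item $\{A,b\}$ still has product $-8$, by (2) of Corollary \ref{cor:up};
\item $\{a_2,s\}$ contains the ray $s$ just created, and $\{q_k,s\}$, $1\le k\le4$, contains the ray $q_k$ just created;
\item $\{B,c\}$ still has product $-7$, again by (2);
\item $\{a_1,s'\}$ contains the ray $s'$ just created.
\end{itemize}
So $\Sigma_X$ has a certificate, and Theorem \ref{thm:B} applies.
\end{proof}

\subsection{The variety $Y$}

Now take the fan of $(\mathbb P^1)^3$ with $a_1,a_2=\pm\mathbf e_1$, $b,B=\pm\mathbf e_2$, $c,A=\pm\mathbf e_3$, where $\mathbf e_1,\mathbf e_2,\mathbf e_3$ is the standard basis. It has the same octahedral complex as $\Sigma_0$. Perform the same $13$ edge-stars combinatorially, but each time at the \emph{sum} of the two primitive generators. Each step is the blow-up of a smooth projective toric threefold along an invariant curve, so the result $Y$ is a non-singular projective toric threefold. Its complex is the one of Figure \ref{fig:complex}, because the complex of an edge-star depends only on the old complex and the edge.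 So the moment polytopes of $X$ and $Y$ are combinatorially equivalent: each is combinatorially a cube with $13$ successive edge truncations, and has $19$ facets.

\begin{proposition}\label{prop:Y}
$Y$ is TNS.
\end{proposition}

\begin{proof}
The fan of $(\mathbb P^1)^3$ has no certificate. By Corollary \ref{cor:down}, applied $13$ times, neither has the fan of $Y$. By Theorem \ref{thm:B}, $Y$ is TNS.
\end{proof}

\section{All dimensions, and flag polytopes}

\begin{proof}[Proof of Theorem \ref{thm:main}]
The case $n\le2$ is Corollary \ref{cor:surfaces}, and $n=3$ is Propositions \ref{prop:X} and \ref{prop:Y}. Let $n\ge4$ and $Z=(\mathbb P^1)^{n-3}$. The moment polytopes of $X\times Z$ and $Y\times Z$ are, up to combinatorial equivalence, the products of those of $X$ and $Y$ with a cube of dimension $n-3$, so they are combinatorially equivalent. The normal bundle of a product is the sum of the pulled-back normal bundles of the factors, and $\mathbb P^1$ is TNS; so $Y\times Z$ is TNS. Suppose $X\times Z$ were TNS, with $T(X\times Z)\oplus\bigoplus_jM_j$ stably trivial. Restricting to a slice $X\times\{z\}$, where $T(X\times Z)$ becomes $TX\oplus\mathbb C^{n-3}$,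 we see that $TX\oplus\bigoplus_jM_j|_X$ is stably trivial. So $X$ would be TNS, a contradiction.
\end{proof}

For Theorem \ref{thm:flag}, recall that a simple polytope is flag if and only if its dual complex is a \emph{flag complex}: every clique, that is, every set of pairwise adjacent vertices, is a face.

\begin{lemma}\label{lem:flag}
If the complex of a complete simplicial fan in $\mathbb R^3$ is flag, so is the complex of every edge-star of it.
\end{lemma}

\begin{proof}
We use the notation of the definition of an edge-star. A clique of the new complex not containing $0$ is a clique of the old one, hence an old face. It does not contain $\{i,j\}$, so it is still a face. Let a clique contain $0$. Its other elements lie in $\{i,j,k,l\}$. It does not contain both $i$ and $j$, since $i\not\sim j$ in the new complex. It does not contain both $k$ and $l$: if $k\sim l$, then $\{i,j,k,l\}$ would have been a clique of four vertices, hence a $3$-dimensional face, in a flag complex of dimension $2$. So the clique is contained in one of the new triangles.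
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:flag}]
The octahedron is a flag complex, so by Lemma \ref{lem:flag} the complex of $\Sigma_X$ is flag. With Propositions \ref{prop:X} and \ref{prop:Y} this gives $m=19$. For larger $m$ we look for an edge that can be subdivided again and again. In $\Sigma_X$ the pair $\{s,A\}$ is an edge. It had product $\le0$ when $s$ was created, by (1) of Corollary \ref{cor:up}, and it was never subdivided afterwards; so by (2) its product for the certificate of Proposition \ref{prop:X} is $\le0$. Subdivide successively the edges
\[
\{s,A\},\quad\{z_1,A\},\quad\{z_2,A\},\ \dots,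
\]
where $z_1,z_2,\dots$ are the new rays in order of creation, each at the sum of the two primitive generators. Each step is the blow-up of an invariant curve, so smoothness and projectivity persist. Each edge after the first contains the ray just created, so a certificate persists by Corollary \ref{cor:up}, and the varieties obtained are not TNS. The same blow-ups, started from $Y$, give TNS varieties by Corollary \ref{cor:down}. After $m-19$ steps both have the same complex with $m$ vertices, which is flag by Lemma \ref{lem:flag}.
\end{proof}

In particular, the TNS property is not determined by the combinatorial type of the moment polytope even within the class of flag polytopes obtained from the cube by edge truncations.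

\begin{thebibliography}{9}
\bibitem{CLS} Cox, Little, Schenck, \emph{Toric Varieties}.
\bibitem{Sol} Grigory Solomadin, \emph{Quasitoric stably normally split manifolds}, arXiv:1802.02176 (2018).
\end{thebibliography}

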